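\title{Local spectra of unilateral weighted shifts and logarithmic capacity}

\begin{abstract}
Let $S$ be a unilateral weighted shift, $Se_n=\omega_ne_{n+1}$, and let $r_3(S)=\limsup_n(\omega_0\cdots\omega_{n-1})^{1/n}$. The local spectrum of $S$ at $e_0$ is the closed disc of radius $r_3(S)$ about the origin. We show that the local spectrum at another nonzero vector need not contain this disc. After the inversion $w=1/\lambda$ the local resolvent is described by a sequence of polynomials, and the correct invariant turns out to be logarithmic capacity: for $r>0$, a compact set $\sigma$ is the local spectrum of a nonzero vector for some shift with $r_3(S)=r$ if and only if $\sigma$ is connected, contains $0$, and the complement of $1/\sigma$ in the Riemann sphere has capacity at most $1/r$. We also determine which values of $\liminf_n(\omega_0\cdots\omega_{n-1})^{1/n}$, $r_3(S)$ and the spectral radius force the inclusion of the disc.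
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal H$ be a complex separable Hilbert space with orthonormal basis $(e_n)_{n\ge0}$. A \emph{weighted shift} is, in this paper, an operator $S$ on $\mathcal H$ given by $Se_n=\omega_ne_{n+1}$ $(n\ge0)$, where $(\omega_n)$ is a bounded sequence of positive numbers. Put $\beta_0=1$ and $\beta_n=\omega_0\omega_1\cdots\omega_{n-1}$, so that $S^ne_0=\beta_ne_n$, and
\[
r_2(S)=\liminf_{n\to\infty}\beta_n^{1/n},\qquad r_3(S)=\limsup_{n\to\infty}\beta_n^{1/n}.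
\]
The vectors $S^ke_n=(\beta_{n+k}/\beta_n)e_{n+k}$, $n\ge0$, are orthogonal, so $\|S^k\|=\sup_n\beta_{n+k}/\beta_n$. The spectral radius $r(S)=\lim_k\|S^k\|^{1/k}$ therefore sees products of $k$ consecutive weights in any position, while $r_2(S)$ and $r_3(S)$ see only the products that start at $\omega_0$; in particular $r_2(S)\le r_3(S)\le r(S)$. We write $D(a,t)$ and $\overline D(a,t)$ for open and closed discs and $\widehat{\mathbb C}$ for the Riemann sphere, with $1/0=\infty$ and $1/\infty=0$.

For $x\in\mathcal H$, the \emph{local resolvent set} $\rho_S(x)$ consists of the $\lambda\in\mathbb C$ for which there are an open neighborhood $U$ of $\lambda$ and an analytic function $f:U\to\mathcal H$ with $(S-\mu)f(\mu)=x$ for all $\mu\in U$. The \emph{local spectrum} is $\sigma_S(x)=\mathbb C\setminus\rho_S(x)$, and the \emph{local spectral radius} is $r_S(x)=\limsup_n\|S^nx\|^{1/n}$. The operator $S$ has the single-valued extension property: an analytic $f$ with $(S-\mu)f(\mu)=0$ on an open set vanishes there. Thus the solution $f$ is unique, and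 $\rho_S(x)$ is the largest open set on which the equation defining the resolvent $(S-\mu)^{-1}x$ can be solved analytically for the single vector $x$. The following facts are known.
\begin{itemize}
\item[(i)] For every nonzero $x\in\mathcal H$, $\overline D(0,r_2(S))\subset\sigma_S(x)$.
\item[(ii)] $\sigma_S(e_0)=\overline D(0,r_3(S))$.
\item[(iii)] For nonzero $x=\sum_na_ne_n$ let $R_\omega(x)=\liminf_n|\beta_n/a_n|^{1/n}$, with $|\beta_n/0|=+\infty$. If $r_3(S)<R_\omega(x)$, then $\sigma_S(x)=\overline D(0,r_3(S))$. If $r_3(S)\ge R_\omega(x)$, then $\overline D(0,R_\omega(x))\subset\sigma_S(x)$. In particular $\sigma_S(x)=\overline D(0,r_3(S))$ for every nonzero finite linear combination $x$ of the $e_n$.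
\end{itemize}
The following question is posed in \cite{Bourhim}.
\begin{quote}
\emph{Is $\overline D(0,r_3(S))\subset\sigma_S(x)$ for every nonzero $x\in\mathcal H$?}
\end{quote}

By (ii), the question asks whether $e_0$ has the smallest local spectrum among nonzero vectors, and there are good reasons to expect this. The vector $e_0$ does have the smallest local spectral radius: $r_S(e_0)=r_3(S)$, and if $a_m\ne0$, then $\|S^nx\|\ge|a_m|\beta_{n+m}/\beta_m$, so $r_S(x)\ge r_3(S)$. By (i) the answer is yes whenever $\beta_n^{1/n}$ converges, for instance for the unweighted shift. By (iii) the inclusion holds on a dense set of vectors, for every $S$. More precisely, $x=\sum_n(a_n/\beta_n)S^ne_0$, the number $R_\omega(x)$ is the radius of convergence of the power series $\sum_n(a_n/\beta_n)z^n$, and (iii) gives the inclusion whenever this radius is at least $r_3(S)$. A counterexample needs an oscillating sequence $\beta_n^{1/n}$ and a vector whose series diverges inside the disc in question. Such examples exist.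

\begin{theorem}\label{thm:counter}
There are a weighted shift $S$ with $\|S\|\le8$ and $r_3(S)=1$ and a vector $x\ne0$ such that $\sigma_S(x)$ misses the nonempty open set $\{\lambda\ne0:|1/\lambda-2|<\frac14\}$, which contains $\frac12$. Hence the answer to the question is no.
\end{theorem}

What survives of the expected inclusion is a bound on the size of the complement of $\sigma_S(x)$, with no restriction on its position. Size is measured by logarithmic capacity. For a compact set $K\subset\mathbb C$,
\[
\operatorname{cap}(K)=\sup_\nu\ \exp\iint\log|u-v|\,d\nu(u)\,d\nu(v),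
\]
the supremum being taken over Borel probability measures $\nu$ on $K$, with $e^{-\infty}=0$; for an open set $\Omega\subset\mathbb C$, $\operatorname{cap}(\Omega)$ is the supremum of $\operatorname{cap}(K)$ over compact $K\subset\Omega$. A disc of radius $t$ has capacity $t$.

\begin{theorem}\label{thm:class}
Let $r>0$ and let $\sigma\subset\mathbb C$ be compact. There exist a weighted shift $S$ with $r_3(S)=r$ and a vector $x\ne0$ with $\sigma_S(x)=\sigma$ if and only if $\sigma$ is connected, $0\in\sigma$, and the set $\Omega=\widehat{\mathbb C}\setminus\{1/\lambda:\lambda\in\sigma\}$ satisfies $\operatorname{cap}(\Omega)\le1/r$.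
\end{theorem}

For $\sigma=\overline D(0,t)$ we have $\Omega=D(0,1/t)$, and the condition reads $t\ge r$: among discs centered at $0$ the expected answer is the right one. But capacity is invariant under translation. For $r=1$ the disc $\Omega=D(-\frac12,1)$ is as admissible as $D(0,1)$, and since $|1/\lambda+\frac12|<1$ is equivalent to $|\lambda-\frac23|>\frac43$, the disc $\overline D(\frac23,\frac43)$ is a local spectrum for a shift with $r_3(S)=1$, although it misses $-\frac9{10}$.

Theorem~\ref{thm:class} prescribes $r_3(S)$ only. The last result takes all three radii into account.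

\begin{theorem}\label{thm:radii}
Let $0\le r_2\le r_3\le r<\infty$ with $r_3>0$. The inclusion $\overline D(0,r_3)\subset\sigma_S(x)$ holds for all weighted shifts $S$ with $r_2(S)=r_2$, $r_3(S)=r_3$, $r(S)=r$ and all $x\ne0$ if and only if $r_3=r_2$ or $r_3=r$. If $r_2<r_3<r$, then for every $\lambda_0$ with $r_2<|\lambda_0|\le r_3$ there are such an $S$ and a vector $x\ne0$ with $\lambda_0\notin\sigma_S(x)$.
\end{theorem}

Section~\ref{sec:dict} translates the local resolvent into a sequence of polynomials $Q_n$ of degree at most $n$ in $w=1/\lambda$ with a common leading coefficient; the local resolvent set becomes the set where $\sum\beta_n^2|Q_n|^2$ is locally bounded. Section~\ref{sec:blocks} proves Theorem~\ref{thm:counter} by making $Q_n$ small on a prescribed set at the sparse indices where $\beta_n$ is large. A monic polynomial can be small on a compact set exactly when the capacity is below $1$; Section~\ref{sec:cap} turns one half of this statement into necessary conditions (Theorem~\ref{thm:nec} and Corollary~\ref{cor:pos}), and Section~\ref{sec:class}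 turns the other half into the proof of Theorem~\ref{thm:class}. Section~\ref{sec:radii} proves Theorem~\ref{thm:radii}.

\section{The local resolvent as a sequence of polynomials}\label{sec:dict}

In coordinates, the equation $(S-\mu)f=x$ is a first-order recursion, which can be solved for every $\mu\ne0$. The only question is whether the solution is square summable. For $x=\sum_na_ne_n$ put $c_n=a_n/\beta_n$ and
\[
Q_n(w)=\sum_{k=0}^nc_kw^{n-k},\qquad\Phi(w)=\sum_{n\ge0}\beta_n^2|Q_n(w)|^2\in[0,\infty].
\]
Then $Q_0=c_0$, $Q_n=wQ_{n-1}+c_n$, and more generally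
\begin{equation}\label{eq:extend}
Q_{n+k}(w)=w^kQ_n(w)+\sum_{i=0}^{k-1}c_{n+k-i}\,w^i\qquad(n,k\ge0).
\end{equation}
Since $Q_n(0)=c_n$, we have $\Phi(0)=\|x\|^2$. Let $\Omega_x$ be the set of $w\in\mathbb C$ that have a neighborhood on which $\Phi$ is bounded. It is open, and $\Phi$ is bounded on each compact subset of $\Omega_x$.

\begin{lemma}\label{lem:dict}
Let $x\ne0$.
\begin{itemize}
\item[(a)] For $\lambda\ne0$: $\lambda\in\rho_S(x)$ if and only if $1/\lambda\in\Omega_x$.
\item[(b)] $D(0,1/r(S))\subset\Omega_x$ \textup{(}with $D(0,\infty)=\mathbb C$\textup{)}, and $0\in\sigma_S(x)$.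
\end{itemize}
Hence $w\mapsto1/w$ maps $\widehat{\mathbb C}\setminus\Omega_x$ homeomorphically onto $\sigma_S(x)$, and $\sigma_S(x)$ is compact.
\end{lemma}

\begin{proof}
Let $\mu\ne0$, $w=1/\mu$, $f=\sum_nf_ne_n\in\mathcal H$ and $g_n=f_n/\beta_n$. The $n$-th coordinate of $(S-\mu)f$ is $\omega_{n-1}f_{n-1}-\mu f_n$ for $n\ge1$ and $-\mu f_0$ for $n=0$. Dividing by $\beta_n$, we see that $(S-\mu)f=x$ means
\[
g_0=-wc_0,\qquad g_n=wg_{n-1}-wc_n\quad(n\ge1).
\]
The sequence $-wQ_n(w)$ satisfies this recursion, and the recursion determines its solution. So $(S-\mu)f=x$ if and only if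
\begin{equation}\label{eq:f}
f=-w\sum_{n\ge0}\beta_nQ_n(w)e_n,\qquad\text{and then}\qquad\|f\|^2=|w|^2\Phi(w).
\end{equation}

(a) If $f$ is an analytic solution near $\lambda$, then $\|f\|$ is bounded near $\lambda$, and \eqref{eq:f} gives $1/\lambda\in\Omega_x$. Conversely, let $\Phi$ be bounded on a disc $V$ about $1/\lambda$ with $0\notin V$, and define $f(\mu)$ by \eqref{eq:f} for $1/\mu\in V$. Then $f(\mu)\in\mathcal H$, $(S-\mu)f(\mu)=x$, the coordinates $f_n(\mu)$ are analytic, and $\|f(\mu)\|\le C$. For $y=\sum y_ne_n\in\mathcal H$, the Cauchy--Schwarz inequality bounds the tail $\sum_{n>N}f_n(\mu)\overline{y_n}$ by $C(\sum_{n>N}|y_n|^2)^{1/2}$, uniformly in $\mu$. So $\langle f(\mu),y\rangle$ is analytic for every $y$, and a weakly analytic function is analytic.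

(b) For $0<|w|<1/r(S)$ the point $1/w$ lies outside the spectrum, and \eqref{eq:f} applied to $f=(S-1/w)^{-1}x=-w(I-wS)^{-1}x$ gives $\Phi(w)=\|(I-wS)^{-1}x\|^2$. This also holds at $w=0$, and the right side is continuous on $D(0,1/r(S))$. Next let $m$ be minimal with $c_m\ne0$, so that $Q_m=c_m$. By \eqref{eq:f}, a solution $f(\mu)$ has $m$-th coordinate $-\beta_mc_m/\mu$, which is unbounded as $\mu\to0$. Hence $0\in\sigma_S(x)$.

The inversion exchanges $0\in\Omega_x$ with $\infty\notin\sigma_S(x)$ and $\infty\notin\Omega_x$ with $0\in\sigma_S(x)$; together with (a) this gives the last assertion.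
\end{proof}

Formula \eqref{eq:f} with $x=0$ shows that $S-\mu$ is injective for $\mu\ne0$, and $S$ is injective because the weights are positive; this is the single-valued extension property. For $r_3(S)>0$ the lemma restates the question:
\begin{equation}\label{eq:restate}
\overline D(0,r_3(S))\subset\sigma_S(x)\iff\Omega_x\subset D(0,1/r_3(S)).
\end{equation}
We shall also use that for $t>0$ the shift $tS$ has the products $t^n\beta_n$, so that its three radii are $t$ times those of $S$, and $\sigma_{tS}(x)=t\,\sigma_S(x)$. Two examples show the lemma at work; the second is needed for Theorem~\ref{thm:radii}.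

\begin{example}[finite vectors]\label{ex:finite}
Let $x\ne0$ and $c_k=0$ for $k>m$. Then $Q_n=w^{n-m}Q_m$ for $n\ge m$ by \eqref{eq:extend}, and $Q_m\not\equiv0$. The series $\sum_n\beta_n^2|w|^{2n}$ converges locally uniformly for $|w|<1/r_3(S)$ and diverges for $|w|>1/r_3(S)$. So $\Phi$ is locally bounded in the disc, and infinite outside the closed disc except at the finitely many zeros of $Q_m$. Thus $\Omega_x=D(0,1/r_3(S))$, which is (ii) and the last assertion of (iii).
\end{example}

\begin{example}[the disc of radius $r_2$]\label{ex:r2}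
We prove (i). If $r_2(S)=0$, it is Lemma~\ref{lem:dict}(b). Let $r_2(S)>0$ and suppose that the open set $\rho_S(x)$ meets $\overline D(0,r_2(S))$. Then there is a disc $V\subset\{0<|\mu|<r_2(S)\}$ with $\Phi(1/\mu)\le C^2$ for $\mu\in V$, and
\[
\Bigl|\sum_{k\le n}c_k\mu^k\Bigr|=|\mu|^n|Q_n(1/\mu)|\le C\,|\mu|^n/\beta_n\longrightarrow0\qquad(\mu\in V).
\]
As $|c_k|\le\|x\|/\beta_k$, the series $\sum c_k\mu^k$ converges for $|\mu|<r_2(S)$. Its sum vanishes on $V$, so all $c_k$ vanish and $x=0$.
\end{example}

The polynomials $Q_n$ depend only on the sequence $(c_n)$. In the constructions below we choose $(c_n)$ first, then $(\beta_n)$, and put $x=\sum c_n\beta_ne_n$; this is a vector of $\mathcal H$ as soon as $\Phi(0)<\infty$. By \eqref{eq:extend}, once $c_0,\dots,c_n$ are fixed, choosing $c_{n+1},\dots,c_{n+k}$ amounts to adding an arbitrary polynomial of degree less than $k$ to $w^kQ_n$.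

\section{Blocks, and the counterexample}\label{sec:blocks}

We want $r_3(S)=1$ and $\Phi$ bounded near the point $w=2$. The first condition holds if $\beta_n\le1$ for all $n$ and $\beta_n=1$ along a sequence $n_1<n_2<\cdots$, however sparse. At these indices the weight gives no help, and $Q_{n_j}$ itself must be small near $2$, and at $0$. With $c_0=1$ it is a monic polynomial. Between these indices $\beta_m$ may be small. A fall costs nothing, since one weight $\omega_m$ can be as small as we like; the climb back is limited by the norm, since $\|S\|\le M$ forces $\beta_{n_j-k}\ge M^{-k}\beta_{n_j}$. The best choice is thus $\beta_{n_j-k}=M^{-k}$, and two things have to be arranged: $Q_{n_j}$ must be small although its top coefficients are already prescribed, and $Q_{n_j-k}$ must grow more slowly than $M^k$.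

\subsection*{The first blocks by hand}
Let $E=\overline D(0,\frac14)\cup\overline D(2,\frac14)$ and $q(w)=w(w-2)$. On each of the two discs one factor of $q$ is at most $\frac14$ and the other at most $\frac94$ in modulus, so $|q|\le\frac9{16}$ on $E$. Start with $c_0=1$, take $n_1=4$ and $Q_4=q^2=w^4-4w^3+4w^2$, that is, $(c_1,c_2,c_3,c_4)=(-4,4,0,0)$, and let $M=8$:
\[
\begin{array}{c|cccc}
m&1&2&3&4\\ \hline
Q_m&w-4&(w-2)^2&w(w-2)^2&w^2(w-2)^2\\
\max_E|Q_m|&17/4&81/16&81/64&81/256\\
\beta_m&8^{-3}&8^{-2}&8^{-1}&1
\end{array}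
\]
(all four maxima are attained at $w=-\frac14$). A step back from $Q_4$ to $Q_3$, or from $Q_3$ to $Q_2$, is a division by $w$ and costs a factor $4$ on the circle $|w|=\frac14$, while the weight gains a factor $8$. So the whole block contributes to $\Phi$ an amount comparable to $|Q_4|^2$.

In the second block the top coefficients are no longer free: $Q_{4+2N}$ must agree with $w^{2N}Q_4$ up to degree less than $2N$. Divide by $q^N$. For $N\ge3$ and large $|w|$,
\[
\frac{w^{2N}Q_4(w)}{q(w)^N}=w^4\Bigl(1-\frac2w\Bigr)^{2-N}=T(w)+O(1/w),\qquad T(w)=\sum_{i=0}^4\binom{N-3+i}{i}2^iw^{4-i}.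
\]
The polynomial $q^NT$ differs from $w^{2N}Q_4$ by $O(|w|^{2N-1})$, so it is an admissible $Q_{4+2N}$, and on $E$ it is at most $(9/16)^N$ times a polynomial of degree $4$ in $N$. It is small for large $N$. The three lemmas below are these observations in general form.

\subsection*{Forward: ending a block with a small polynomial}

\begin{lemma}\label{lem:forward}
Let $c_0,\dots,c_n\in\mathbb C$ be given.
\begin{itemize}
\item[(a)] Let $G(w)=\prod_{\nu=1}^h(w-\xi_\nu)$, $h\ge1$, and let $t_0,t_1,\dots$ be the Taylor coefficients at $0$ of $\bigl(\sum_{k\le n}c_kz^k\bigr)\prod_{\nu=1}^h(1-\xi_\nu z)^{-1}$. There are $c_{n+1},\dots,c_{n+h}$ such that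
\[
Q_{n+h}(w)=G(w)\sum_{i=0}^nt_iw^{n-i}.
\]
\item[(b)] Let $K\subset\mathbb C$ be compact, $q$ a monic polynomial of degree $d\ge1$ with $\max_K|q|<1$, and $\varepsilon>0$. For all large $N$ there are $c_{n+1},\dots,c_{n+dN}$ with $|Q_{n+dN}|\le\varepsilon$ on $K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) With $z=1/w$ we have $Q_n(w)=w^n\sum_{k\le n}c_kz^k$ and $w^h/G(w)=\prod_\nu(1-\xi_\nu z)^{-1}$. Hence $w^hQ_n(w)/G(w)=\sum_{i\ge0}t_iw^{n-i}=T(w)+O(1/w)$ for large $|w|$, where $T(w)=\sum_{i\le n}t_iw^{n-i}$. The polynomial $GT-w^hQ_n$ is $O(|w|^{h-1})$, so its degree is less than $h$. Take for $c_{n+h-i}$ its coefficient of $w^i$, $0\le i<h$, and use \eqref{eq:extend}.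

(b) Apply (a) to $G=q^N$, $h=dN$. Let $\xi$ be the largest modulus of a zero of $q$. The Taylor coefficients of $\prod_\nu(1-\xi_\nu z)^{-1}$ are dominated by those of $(1-\xi z)^{-dN}$, so for $u\le n$ the coefficient of $z^u$ has modulus at most
\[
\binom{dN+u-1}{u}\xi^u\le(dN+n)^n(1+\xi)^n .
\]
Therefore $|t_i|\le C(dN+n)^n$ for $i\le n$, and $\max_K|Q_{n+dN}|\le C'(dN+n)^n(\max_K|q|)^N$, with $C$ and $C'$ independent of $N$. The right side tends to $0$ as $N\to\infty$.
\end{proof}

\subsection*{Backward: the polynomials inside a block}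
In the table the last coefficients $c_m$ vanished. In general a step back subtracts a coefficient before dividing by $w$, and the coefficients have to be controlled as well. Cauchy's estimate does this, provided that the set on which $Q_{n'}$ is small contains a disc about $0$.

\begin{lemma}\label{lem:backward}
Let $\tau>0$, $\overline D(0,\tau)\subset E\subset\mathbb C$, and $|Q_{n'}|\le\eta$ on $E$. Then $|Q_{n'-k}|\le(k+1)\eta\tau^{-k}$ on $E$ for $0\le k\le n'$.
\end{lemma}

\begin{proof}
The coefficient of $w^i$ in $Q_{n'}$ is $c_{n'-i}$, so $|c_{n'-i}|\le\eta\tau^{-i}$ by Cauchy's estimate on $|w|=\tau$. For $w\in E$ with $|w|\ge\tau$, solve \eqref{eq:extend} for $Q_{n'-k}$: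
\[
|Q_{n'-k}(w)|\le\eta|w|^{-k}+\sum_{i<k}\eta\tau^{-i}|w|^{i-k}\le(k+1)\eta\tau^{-k}.
\]
This holds in particular on the circle $|w|=\tau$, and hence for $|w|<\tau$ by the maximum principle.
\end{proof}

\subsection*{Assembly}

\begin{lemma}\label{lem:assembly}
Let $0<\tau<1$, $M>1/\tau$, $0=n_0<n_1<\cdots$, $c_0=1$, $c_1,c_2,\dots\in\mathbb C$, and let $E_1\subset E_2\subset\cdots$ be compact sets containing $\overline D(0,\tau)$ with $|Q_{n_j}|\le2^{-j}$ on $E_j$ for $j\ge1$. Put $\beta_0=1$ and $\beta_m=M^{-(n_j-m)}$ for $n_{j-1}<m\le n_j$. Then $\omega_m=\beta_{m+1}/\beta_m$ defines a weighted shift $S$ with $\|S\|\le M$ and $r_3(S)=1$, the vector $x=\sum c_m\beta_me_m$ is a nonzero element of $\mathcal H$, and $\Phi$ is bounded on every $E_i$. If moreover $n_j/(n_{j-1}+1)\to\infty$, then $r_2(S)=0$ and $r(S)=\|S\|=M$.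
\end{lemma}

\begin{proof}
We have $\omega_m=M$ for $n_{j-1}<m<n_j$, and $\omega_m=\beta_{m+1}\le1<M$ for $m=n_{j-1}$. So $\|S\|\le M$. Since $\beta_m\le1$ and $\beta_{n_j}=1$, $r_3(S)=1$. For $m=n_j-k$ with $0\le k<n_j-n_{j-1}$, Lemma~\ref{lem:backward} gives $\beta_m|Q_m|\le2^{-j}(k+1)(M\tau)^{-k}$ on $E_j$. Since $M\tau>1$, the $j$-th block contributes to $\Phi$ at most $4^{-j}B$ on $E_j$, where $B=\sum_{k\ge0}(k+1)^2(M\tau)^{-2k}<\infty$. On $E_i$ the blocks with $j\ge i$ thus have a bounded sum, and the finitely many earlier terms are continuous on a compact set. So $\Phi$ is bounded on $E_i$. As $0\in E_1$, $x\in\mathcal H$, and $x\ne0$ because $c_0=1$.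

Under the last hypothesis, with $m=n_{j-1}+1$ we have $\beta_m^{1/m}=M^{1-n_j/(n_{j-1}+1)}\to0$, so $r_2(S)=0$. Also $n_j-n_{j-1}\to\infty$, so there are arbitrarily long runs of weights equal to $M$; hence $\|S^k\|=M^k$ for all $k$.
\end{proof}

The disc about $0$ is more than a convenience of the proof: if $\|S\|\le M$, then $\Phi$ is bounded on every disc $\overline D(0,t)$ with $t<1/M$ by Lemma~\ref{lem:dict}(b), whether we ask for it or not.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $E$ and $q$ be as at the beginning of this section, $n_0=0$, $c_0=1$. Since $\max_E|q|\le\frac9{16}<1$, Lemma~\ref{lem:forward}(b) gives inductively $n_j>n_{j-1}$ and $c_{n_{j-1}+1},\dots,c_{n_j}$ with $|Q_{n_j}|\le2^{-j}$ on $E$. Lemma~\ref{lem:assembly} with $E_j=E$, $\tau=\frac14$, $M=8$ gives $S$ with $\|S\|\le8$, $r_3(S)=1$ and $x\ne0$ with $\Phi$ bounded on $E$. So $D(2,\frac14)\subset\Omega_x$, and Lemma~\ref{lem:dict}(a) finishes the proof.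
\end{proof}

\section{The capacity bound and its consequences}\label{sec:cap}

The proof of Theorem~\ref{thm:counter} used two properties of $E$: it contains a disc about $0$, and some monic polynomial has modulus less than $1$ on it. The second property is governed by capacity. We use the following facts from \cite[Ch.~5]{Ransford}; $K$ denotes a nonempty compact subset of $\mathbb C$.
\begin{itemize}
\item[(C1)] If $p$ is monic of degree $k\ge1$, then $\max_K|p|\ge\operatorname{cap}(K)^k$ \cite[\S5.5]{Ransford}.
\item[(C2)] (Fekete--Szeg\H{o}.) For $d\ge2$ let $z_1,\dots,z_d\in K$ maximize $\prod_{i<j}|z_i-z_j|$, and let $q_d(w)=\prod_i(w-z_i)$ be the corresponding Fekete polynomial. Then $\limsup_d(\max_K|q_d|)^{1/d}\le\operatorname{cap}(K)$ \cite[\S5.5]{Ransford}. In particular, if $\operatorname{cap}(K)<1$, there is a nonconstant monic $q$ with $\max_K|q|<1$.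
\item[(C3)] $\operatorname{cap}(tK)=|t|\operatorname{cap}(K)$; capacity is monotone; and if $K_1\supset K_2\supset\cdots$ are compact, then $\operatorname{cap}(K_i)\to\operatorname{cap}(\bigcap_iK_i)$.
\item[(C4)] $\operatorname{cap}\overline D(a,t)=t$ and $\operatorname{cap}[0,L]=L/4$.
\item[(C5)] $\operatorname{cap}(K)\ge(\operatorname{area}(K)/\pi)^{1/2}$, and $\operatorname{cap}(K)\ge\frac14\operatorname{diam}(K)$ if $K$ is connected.
\end{itemize}

\begin{theorem}\label{thm:nec}
For every weighted shift $S$ and every $x\ne0$, the set $\sigma_S(x)$ is compact, connected and contains $0$. If $r_3(S)>0$, then $\operatorname{cap}(\Omega_x)\le1/r_3(S)$.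
\end{theorem}

\begin{proof}
Compactness and $0\in\sigma_S(x)$ are in Lemma~\ref{lem:dict}.

\emph{Connectedness.} By the same lemma it suffices to show that $\widehat{\mathbb C}\setminus\Omega_x$ is connected; the reason is that $\Phi$ obeys the maximum principle. Suppose $\widehat{\mathbb C}\setminus\Omega_x=A\cup B$ with $A,B$ disjoint, closed and nonempty, and $\infty\in A$. Then $B$ is a compact subset of $\mathbb C$, and there is a bounded open set $G\supset B$ with $\overline G\cap A=\emptyset$. The compact set $\partial G$ meets neither $A$ nor $B$, so $\partial G\subset\Omega_x$ and $\Phi\le C$ on $\partial G$. Each partial sum $\sum_{n\le N}\beta_n^2|Q_n|^2$ is continuous and subharmonic on $\mathbb C$ and at most $C$ on $\partial G$, hence at most $C$ on $G$. So $\Phi\le C$ on $G$ and $B\subset G\subset\Omega_x$, which contradicts $B\ne\emptyset$.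

\emph{Capacity.} Let $K\subset\Omega_x$ be compact with $\operatorname{cap}(K)>0$, let $\Phi\le C^2$ on $K$, and let $m$ be minimal with $c_m\ne0$. For $n>m$ the polynomial $Q_n$ has degree $n-m$ and leading coefficient $c_m$, independent of $n$. By (C1),
\[
C\ge\beta_n\max_K|Q_n|\ge\beta_n|c_m|\operatorname{cap}(K)^{n-m}.
\]
Taking $n$-th roots along a subsequence with $\beta_n^{1/n}\to r_3(S)$ gives $1\ge r_3(S)\operatorname{cap}(K)$.
\end{proof}

By Example~\ref{ex:finite} the capacity bound is an equality for $x=e_0$. So $e_0$ is extremal after all: among nonzero vectors it has the largest $\operatorname{cap}(\Omega_x)$. The lower bounds (C5) convert this into geometric statements. Below, $dA$ is area measure.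

\begin{corollary}\label{cor:pos}
Let $r_3=r_3(S)>0$ and $x\ne0$.
\begin{itemize}
\item[(a)] $\displaystyle\int_{\rho_S(x)}|\lambda|^{-4}\,dA(\lambda)\le\pi/r_3^2$.
\item[(b)] If $r_3(S)=r(S)$, then $\sigma_S(x)=\overline D(0,r_3)$.
\item[(c)] The unbounded component of $\rho_S(x)$ lies in $\{|\lambda|>r_3/4\}$, and the constant $\frac14$ is best possible.
\end{itemize}
\end{corollary}

\begin{proof}
(a) By (C5) and Theorem~\ref{thm:nec}, every compact $K\subset\Omega_x$ has area at most $\pi/r_3^2$, and hence so does $\Omega_x$. The map $\lambda\mapsto1/\lambda$ sends $\rho_S(x)$ bijectively onto $\Omega_x\setminus\{0\}$ and has Jacobian $|\lambda|^{-4}$, so the integral equals $\operatorname{area}(\Omega_x)$.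

(b) By Lemma~\ref{lem:dict}(b), $\Omega_x$ contains the disc $D=D(0,1/r(S))$, so the part of $\Omega_x$ outside $D$ has area at most $\pi\bigl(r_3^{-2}-r(S)^{-2}\bigr)$. If $r_3=r(S)$, the disc uses up all the available area: the open set $\Omega_x\setminus\overline D$ has area $0$ and is therefore empty. An open subset of $\overline D$ lies in $D$, so $\Omega_x=D$, and Lemma~\ref{lem:dict} gives $\sigma_S(x)=\overline D(0,r_3)$.

(c) Let $U$ be the component of $\Omega_x$ that contains $0$. The set $U\setminus\{0\}$ is connected, and the inversion maps it onto the unbounded component of $\rho_S(x)$. For $w\in U$, a path in $U$ from $0$ to $w$ is a connected compact subset of $\Omega_x$ of diameter at least $|w|$, so $|w|/4\le1/r_3$ by (C5) and Theorem~\ref{thm:nec}. As $U$ is open, $|w|<4/r_3$ on $U$.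

For sharpness we use Theorem~\ref{thm:class}, whose proof in Section~\ref{sec:class} does not depend on this corollary. Let $0<\varepsilon<4$ and let $\Omega$ be the open $\eta$-neighborhood of $[0,4-\varepsilon]$. It is bounded, convex and contains $0$, so each point of its complement is joined to $\infty$ by a ray outside $\Omega$, and $\widehat{\mathbb C}\setminus\Omega$ is connected. The closed $\eta$-neighborhoods decrease to the segment as $\eta\downarrow0$, so by (C3) and (C4) their capacities tend to $1-\varepsilon/4$, and $\operatorname{cap}(\Omega)<1$ for small $\eta$. Hence there are $S$ with $r_3(S)=1$ and $x\ne0$ with $\Omega_x=\Omega$, and the point $1/(4-\varepsilon)$ lies in the unbounded component of $\rho_S(x)$. It tends to $\frac14$ as $\varepsilon\to0$.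
\end{proof}

If $r_3(S)=0$, the disc in the question is $\{0\}$. So the inclusion holds whenever $r_3(S)=r(S)$.

\section{Every admissible set is a local spectrum}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $\sigma=\sigma_S(x)$, then $\Omega=\Omega_x$ by Lemma~\ref{lem:dict}, and necessity is Theorem~\ref{thm:nec}.

For sufficiency, scaling $S$ by $r$ and using (C3) reduces to $r=1$. Since $\sigma$ is compact, connected and contains $0$, the set $\Omega$ is an open subset of $\mathbb C$ containing $0$, and $\widehat{\mathbb C}\setminus\Omega$ is connected. Also $\Omega\ne\mathbb C$, because $\operatorname{cap}(\mathbb C)=\infty$. We must find $S$ and $x$ with $r_3(S)=1$ and $\Omega_x=\Omega$. This asks for two things beyond Theorem~\ref{thm:counter}. First, $\Phi$ must be bounded on every compact subset of $\Omega$, whose capacity may equal $1$; so one set $E$ is replaced by an exhaustion, with a new polynomial $q_j$ in each block. Second, $\Phi$ must be unbounded near every point outside $\Omega$; so each $Q_{n_j}$ is also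 made large at one such point.

\emph{Exhaustion.} By \cite[Thm.~13.3]{Rudin} there are compact sets $K_j$ with $K_j\subset\operatorname{int}K_{j+1}$ and $\bigcup_jK_j=\Omega$ such that every component of $\widehat{\mathbb C}\setminus K_j$ contains a component of $\widehat{\mathbb C}\setminus\Omega$. The latter set has only one component, so $\widehat{\mathbb C}\setminus K_j$ is connected. The interiors of the $K_j$ cover $\Omega$; discarding finitely many sets, we may assume $\overline D(0,\tau)\subset K_1$ for some $\tau>0$. Since $K_j$ is a compact subset of $\operatorname{int}K_{j+1}$, we have $tK_j\subset K_{j+1}$ for some $t>1$, and (C3) gives $t\operatorname{cap}(K_j)\le\operatorname{cap}(K_{j+1})\le1$. Thus $\operatorname{cap}(K_j)<1$ strictly, and $\tau\le\operatorname{cap}(K_1)<1$. By (C2) there is a monic $q_j$ of degree $d_j\ge1$ with $\max_{K_j}|q_j|<1$. This is the only use of the capacity hypothesis. Put $M=2/\tau$.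

\emph{Points to be kept in the spectrum.} Let $(w_j)_{j\ge1}$ be a sequence in the nonempty set $\mathbb C\setminus\Omega$ whose range is dense in $\mathbb C\setminus\Omega$ and in which each value occurs infinitely often. Runge's theorem states that if $L\subset\mathbb C$ is compact and $\widehat{\mathbb C}\setminus L$ is connected, then every function holomorphic in a neighborhood of $L$ is a uniform limit of polynomials on $L$. It applies to $L=K_j\cup\{w_j\}$, whose complement is a connected open set with one point removed, and to the function equal to $0$ near $K_j$ and to $j+1$ near $w_j$. We obtain a polynomial $g_j$ with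
\[
|g_j|\le2^{-j-1}\ \text{ on }K_j,\qquad|g_j(w_j)|\ge j.
\]
This is where connectedness is used; by the maximum principle no such $g_j$ exists when $w_j$ lies in a bounded component of $\mathbb C\setminus K_j$.

\emph{Induction.} Let $n_0=0$, $c_0=1$. Given $n=n_{j-1}$ and $c_0,\dots,c_n$, Lemma~\ref{lem:forward}(b), applied to $K_j$ and $q_j$, gives $N$ with $d_jN>\deg g_j$ and a polynomial $Q^0=w^{d_jN}Q_n+(\text{degree}<d_jN)$ with $|Q^0|\le2^{-j-1}$ on $K_j$. The polynomials $Q^0\pm g_j$ have the same form, so by \eqref{eq:extend} each of them equals $Q_{n_j}$, $n_j=n+d_jN$, for a suitable choice of $c_{n+1},\dots,c_{n_j}$. Since $2|g_j|\le|Q^0+g_j|+|Q^0-g_j|$, for one of the signs $|(Q^0\pm g_j)(w_j)|\ge|g_j(w_j)|$. With this sign,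
\[
|Q_{n_j}|\le2^{-j}\ \text{ on }K_j,\qquad|Q_{n_j}(w_j)|\ge j.
\]

\emph{Conclusion.} Lemma~\ref{lem:assembly} with $E_j=K_j$ gives $S$ with $r_3(S)=1$ and $x\ne0$ with $\Phi$ bounded on every $K_i$. Every point of $\Omega$ is interior to some $K_i$, so $\Omega\subset\Omega_x$. Suppose $w\in\Omega_x\setminus\Omega$, and let $\Phi\le C$ on an open neighborhood $V$ of $w$. The set $V\setminus\Omega$ is nonempty and relatively open in $\mathbb C\setminus\Omega$, so it contains a point $v$ with $v=w_j$ for infinitely many $j$. For these $j$, since $\beta_{n_j}=1$, we get $C\ge\Phi(v)\ge|Q_{n_j}(v)|^2\ge j^2$, which is absurd. So $\Omega_x=\Omega$, that is, $\sigma_S(x)=\sigma$.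
\end{proof}

\begin{example}
Let $\Omega=D(0,\frac14)\cup D(2,\frac14)$. Its complement in $\widehat{\mathbb C}$ is connected, and (C1) with $p(w)=w(w-2)$ gives $\operatorname{cap}(\Omega)^2\le\frac9{16}$. The inversion maps $D(2,\frac14)$ onto the disc with diameter $(\frac49,\frac47)$. So $\overline D(0,4)\setminus D(\frac{32}{63},\frac4{63})$ is exactly the local spectrum of a nonzero vector for some shift with $r_3(S)=1$.
\end{example}

\section{Which radii force the inclusion}\label{sec:radii}

\begin{proof}[Proof of Theorem~\ref{thm:radii}]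
If $r_3=r_2$ the inclusion is (i), and if $r_3=r$ it is Corollary~\ref{cor:pos}(b). If $r_2<r_3<r$, the second assertion applied to $\lambda_0=r_3$ shows that the inclusion fails for some $S$ and $x$. So it remains to prove the second assertion. Scale so that $r_3=1$, and write
\[
s=r_2<1,\qquad M=r>1,\qquad\alpha=1/\lambda_0,
\]
so that $|\alpha|\ge1$, and $|\alpha|<1/s$ if $s>0$. By Lemma~\ref{lem:dict}(a) we need a shift with $r_2(S)=s$, $r_3(S)=1$, $r(S)=M$ and a vector $x\ne0$ with $\Phi$ bounded near $\alpha$. The norm is now prescribed, so the disc about $0$ must have radius about $1/M$, which may be close to $1$. A high power of $w$ compensates for this, and here $M>1$ is needed.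

\medskip\noindent\textbf{The case $s=0$.} Choose $\tau\in(1/M,1)$, then an integer $k\ge1$ with $\tau^k(\tau+|\alpha|)<1$, then $\delta>0$ with $(|\alpha|+\delta)^k\delta<1$. The polynomial $q(w)=w^k(w-\alpha)$ satisfies $\max_E|q|<1$ for $E=\overline D(0,\tau)\cup\overline D(\alpha,\delta)$. Starting from $n_0=0$, $c_0=1$, Lemma~\ref{lem:forward}(b) gives inductively $n_j$ and coefficients with $|Q_{n_j}|\le2^{-j}$ on $E$; since all large $N$ are allowed, we may also require $n_j\ge j(n_{j-1}+1)$. Lemma~\ref{lem:assembly} gives $r_2(S)=0$, $r_3(S)=1$, $r(S)=M$, and $x\ne0$ with $\Phi$ bounded on $E$, which is a neighborhood of $\alpha$.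

\medskip\noindent\textbf{The case $s>0$: what changes.} The products $\beta_m$ may no longer fall far below $s^m$. We shall replace $M^{-(n_j-m)}$ by $\max\{M^{-(n_j-m)},s^m\}$: after $n_{j-1}$ the sequence $\beta_m$ drops to the floor $s^m$, follows it, and climbs back to $1$ at rate $M$. On the floor Lemma~\ref{lem:backward} is of no use, and we need a forward bound, $|Q_m|$ well below $s^{-m}$. Such a bound follows from $|c_k|\lesssim R^k$ with $R<1/s$ on a disc $|w|\le R$, and this disc can contain $\alpha$ precisely because $|\alpha|<1/s$. The danger is the factor $(w-\alpha)^l$ that makes $Q_{n_j}$ small near $\alpha$: we shall see that it can increase $|c_k|R^{-k}$ by a factor exponential in $l$, at indices just above $n=n_{j-1}$, where only the gain $(sR)^n$ is available. So we take $l=n/b$ with $b$ large. Smallness on the disc about $0$ then comes from a power $w^{h-l}$ with $h=Hn$, and smallness near $\alpha$ from $\delta^{n/b}$ with $\delta$ tiny, which has to beat $R^{Hn}$. The blocks therefore grow geometrically, and the parameters are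 chosen in the order $R,H,b,\delta$.

\emph{Parameters.} Let $\tau=1/M<1$ and $L=\log(1/s)/\log M>0$. Choose
\begin{itemize}
\item[(P1)] $R$ with $|\alpha|<R<1/s$, and put $\gamma=(1-|\alpha|/R)^{-1}>1$;
\item[(P2)] an integer $H\ge1+2L$ with $8R^2\gamma^3\tau^{H-1}\le\frac14$ (possible since $\tau<1$);
\item[(P3)] an integer $b\ge1$ with $\kappa:=sR(2\gamma)^{2/b}<1$ (possible since $sR<1$);
\item[(P4)] $\delta\in(0,R-|\alpha|)$ with $R^{H+1}(4\gamma^3\delta)^{1/b}\le\frac14$.
\end{itemize}
Note that $R>1$, since $|\alpha|\ge1$, and $H\ge2$. Put $E=\overline D(0,\tau)\cup\overline D(\alpha,\delta)\subset\overline D(0,R)$ and $n_j=b(H+1)^j$ for $j\ge0$.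

\emph{Coefficients.} Let $c_0=1$ and $c_k=0$ for $1\le k\le n_0$. Given $c_0,\dots,c_n$ with $n=n_{j-1}$, let $l=n/b$ and $h=Hn$; then $l$ is an integer, $1\le l\le n<h$, and $n_j=n+h$. Lemma~\ref{lem:forward}(a) with $G(w)=w^{h-l}(w-\alpha)^l$ gives $c_{n+1},\dots,c_{n_j}$ with
\begin{equation}\label{eq:Qnj}
Q_{n_j}(w)=w^{h-l}(w-\alpha)^l\sum_{i=0}^nt_iw^{n-i},\qquad t_i=\sum_{u=0}^i\binom{l+u-1}{u}\alpha^uc_{i-u},
\end{equation}
since here $\prod_\nu(1-\xi_\nu z)^{-1}=(1-\alpha z)^{-l}$. Put $A_m=\max_{k\le m}|c_k|R^{-k}$. For $i\le n$,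
\begin{equation}\label{eq:ti}
|t_i|\le A_nR^i\sum_{u\ge0}\binom{l+u-1}{u}\Bigl(\frac{|\alpha|}R\Bigr)^u=A_n\gamma^lR^i.
\end{equation}
For $m\le n_j$, $c_m$ is the coefficient of $w^{n_j-m}$ in \eqref{eq:Qnj}, that is, $c_m=\sum_u\binom lu(-\alpha)^ut_{m-u}$, summed over $0\le u\le l$ with $0\le m-u\le n$. Hence
\[
|c_m|\le A_n\gamma^lR^m\Bigl(1+\frac{|\alpha|}R\Bigr)^l\le A_n(2\gamma)^lR^m,
\]
and $A_{n_j}\le A_{n_{j-1}}(2\gamma)^{n_{j-1}/b}$. Now $A_{n_0}=1$, and $n_0+\dots+n_{j-1}\le n_{j-1}\sum_{i\ge0}(H+1)^{-i}\le2n_{j-1}$. So, with $n=n_{j-1}$,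
\begin{equation}\label{eq:A}
A_n\le A_{n_j}\le(2\gamma)^{2n/b}.
\end{equation}

\emph{The ends of the blocks.} For $|w|\le R$, \eqref{eq:ti} bounds the sum in \eqref{eq:Qnj} by $(n+1)A_n\gamma^lR^n$. On $\overline D(0,\tau)$ we have $|w-\alpha|\le2R$. Using $h-l\ge(H-1)n$, $l\le n$, and $A_n\le(4\gamma^2)^n$ from \eqref{eq:A}, we obtain from (P2)
\[
|Q_{n_j}|\le\tau^{h-l}(2R)^l(n+1)A_n\gamma^lR^n\le(n+1)\bigl[\tau^{H-1}\cdot2R\cdot4\gamma^2\cdot\gamma\cdot R\bigr]^n\le(n+1)4^{-n}.
\]
On $\overline D(\alpha,\delta)$ we have $|w|\le R$. Using $R^{h-l}\le R^{Hn}$, $l=n/b$, and $A_n\le(4\gamma^2)^{n/b}$, we obtain from (P4)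
\[
|Q_{n_j}|\le R^{h-l}\delta^l(n+1)A_n\gamma^lR^n\le(n+1)\bigl[R^{H+1}(4\gamma^3\delta)^{1/b}\bigr]^n\le(n+1)4^{-n}.
\]
Thus $|Q_{n_j}|\le(n+1)4^{-n}$ on $E$.

\emph{Weights.} Put $\beta_m=1$ for $0\le m\le n_0$ and
\[
\beta_m=\max\{M^{-(n_j-m)},s^m\}\qquad(n_{j-1}<m\le n_j,\ j\ge1),
\]
and let $\omega_m=\beta_{m+1}/\beta_m$. The three radii are as required.
\begin{itemize}
\item $\beta_m\le1$ and $\beta_{n_j}=1$, so $r_3(S)=1$.
\item $\beta_{m+1}\le M\beta_m$ for all $m$. For $n_{j-1}<m<n_j$ the two entries of the maximum are multiplied by $M$ and by $s<M$; for $m=n_{j-1}$ or $m<n_0$ we have $\beta_{m+1}\le1=\beta_m$. So $\|S\|\le M$. For fixed $k$ and large $j$ we have $k<n_j-n_{j-1}$ and $s^{n_j-k}<M^{-k}$, so $\beta_{n_j-k}=M^{-k}$ and $\|S^k\|\ge\beta_{n_j}/\beta_{n_j-k}=M^k$. Hence $r(S)=M$.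
\item $\beta_m\ge s^m$ for all $m$. For $n=n_{j-1}\ge1$, (P2) gives $Hn-1\ge2Ln\ge L(n+1)$, so $M^{-(Hn-1)}\le M^{-L(n+1)}=s^{n+1}$ and $\beta_{n+1}=s^{n+1}$. Hence $r_2(S)=s$.
\end{itemize}

\emph{Boundedness of $\Phi$ on $E$.} Let $n=n_{j-1}<m=n_j-k\le n_j$, so $k+1\le Hn$, and let $w\in E$. We estimate the two entries of the maximum separately. For the climb, Lemma~\ref{lem:backward} with $\tau=1/M$ and $\eta=(n+1)4^{-n}$ gives
\[
M^{-k}|Q_m(w)|\le(k+1)(n+1)4^{-n}\le H(n+1)^24^{-n}.
\]
There is no geometric decay in $k$, because $M\tau=1$, but the factor $4^{-n}$ absorbs the $Hn$ terms of the block. For the floor, $|w|\le R$ gives $|Q_m(w)|\le\sum_{i\le m}|c_i|R^{m-i}\le(m+1)A_{n_j}R^m$, and by \eqref{eq:A}, $n<m$ and (P3),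
\[
s^m|Q_m(w)|\le(m+1)(sR)^m(2\gamma)^{2n/b}\le(m+1)\kappa^m.
\]
Since $\beta_m^2\le M^{-2k}+s^{2m}$,
\[
\sum_{n<m\le n_j}\beta_m^2|Q_m(w)|^2\le H^3(n+1)^5\,16^{-n}+\sum_{n<m\le n_j}(m+1)^2\kappa^{2m}.
\]
Summing over $j\ge1$, where $n$ runs through the distinct integers $n_0,n_1,\dots$, gives a finite bound independent of $w\in E$. The terms with $m\le n_0$ are finitely many continuous functions. So $\Phi$ is bounded on $E$. In particular $\Phi(0)<\infty$, so $x=\sum c_m\beta_me_m\in\mathcal H$, and $x\ne0$ since $c_0=1$. Finally $\alpha\in\operatorname{int}E\subset\Omega_x$, and $\lambda_0=1/\alpha\in\rho_S(x)$.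
\end{proof}

Both strict inequalities in $r_2<r_3<r$ are visible in the parameters. If $M=1$, then $\tau=1$ and (P2) cannot be met; by Corollary~\ref{cor:pos}(b) no point of the disc can then be missed. If $|\alpha|\ge1/s$, then (P1) cannot be met; by (i) the point $\lambda_0$ then lies in every local spectrum.

\begin{thebibliography}{9}

\bibitem{Bourhim}
A. Bourhim, \emph{On the local spectral properties of weighted shift operators}, arXiv:math/0303070 (2003).

\bibitem{Ransford}
T. Ransford, \emph{Potential Theory in the Complex Plane}, Cambridge University Press, 1995.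

\bibitem{Rudin}
Rudin, \emph{Real and Complex Analysis}.

\end{thebibliography}
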